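\title{Skew polynomial rings over the plane twisted by H\'enon maps are not primitive}

\begin{abstract}
Let $\alpha$ be an automorphism of $\mathbb{C}[x,y]$ that is conjugate to a composition of generalized H\'enon maps. We prove that every simple left or right module over the skew polynomial ring $\mathbb{C}[x,y][\theta;\alpha]$ is finite dimensional, so that this ring is not primitive; this answers a question of Brown, Carvalho and Matczuk. An infinite dimensional simple module would produce a plane curve that meets every periodic cycle of the corresponding map $\varphi$ of $\mathbb{C}^2$. If $\varphi$ has degree $d$, a curve contains only $O(d^{n/2})$ points fixed by $\varphi^n$, whereas $\varphi^n$ has at least $d^n/2$ fixed points for large $n$. We also list the simple modules, show that the bound for points on a curve is sharp, extend the result to fields of characteristic zero, and determine all automorphisms $\alpha$ of $\mathbb{C}[x,y]$ for which the skew polynomial ring is primitive.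
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $R=\mathbb{C}[x,y]$ and let $\alpha$ be a $\mathbb{C}$-algebra automorphism of $R$. The \emph{skew polynomial ring} $S_\alpha=R[\theta;\alpha]$ consists of the polynomials $\sum_{i\ge0} r_i\theta^i$ with $r_i\in R$, multiplied according to the rule
\[
\theta r=\alpha(r)\theta\qquad(r\in R).
\]
A ring is \emph{left primitive} if it has a simple left module whose annihilator is zero (a \emph{faithful} simple module); right primitivity is defined in the same way with right modules. The algebra $S_\alpha$ is infinite dimensional, so its action on a finite dimensional module has a nonzero kernel. Primitivity therefore requires an infinite dimensional simple module.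

The ring $S_\alpha$ encodes a dynamical system. The polynomial map $\varphi=(\alpha(x),\alpha(y))\colon\mathbb{C}^2\to\mathbb{C}^2$ is a bijection with polynomial inverse, and $\alpha(r)=r\circ\varphi$ for all $r\in R$. We call a finite $\varphi$-orbit a \emph{cycle}, and we write $\operatorname{Fix}(\varphi^n)$ for the set of points fixed by $\varphi^n$.

By the Jung--van der Kulk theorem and the Friedland--Milnor classification, every $\alpha$ is conjugate in $\operatorname{Aut}_{\mathbb{C}}(R)$ to one of the following:
\begin{enumerate}
\item[(a)] an affine automorphism;
\item[(b)] an elementary (triangular) automorphism $x\mapsto\lambda x+p(y)$, $y\mapsto\beta y+\gamma$, with $\lambda,\beta\ne0$;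
\item[(c)] a finite composition of automorphisms $x\mapsto y$, $y\mapsto p_i(y)-\delta_ix$, with $\delta_i\ne0$ and $\deg p_i\ge2$.
\end{enumerate}
The automorphism $\alpha$ is called \emph{square} if it is of type (c), that is, if it is not conjugate to an affine or an elementary automorphism. On the geometric side, a \emph{(generalized) H\'enon map} is a map $\eta(x,y)=(y,\,p(y)-\delta x)$ with $\delta\neq0$ and $\deg p\ge2$. For a composition $\varphi=\eta_k\circ\dots\circ\eta_1$ of $k\ge1$ H\'enon maps with $\deg p_i=d_i$, the number $d=d_1\cdots d_k\ge2$ is the \emph{degree} of $\varphi$; it is the degree of the second coordinate of $\varphi$.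

The following question comes from the paper of Brown, Carvalho and Matczuk \cite{BCM}. \emph{Let $\alpha$ be a square automorphism, for example $x\mapsto y$, $y\mapsto x+y^2$. Is $S_\alpha$ primitive? Does $S_\alpha$ have an infinite dimensional simple module?} The two forms of the question are known to be equivalent for such rings. We do not use this equivalence, because the following theorem settles both forms at once.

\begin{theorem}\label{thm:main}
If $\alpha$ is a square automorphism of $\mathbb{C}[x,y]$, then every simple left or right $S_\alpha$-module is finite dimensional. Hence $S_\alpha$ is neither left nor right primitive.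
\end{theorem}

The simple modules can then be listed. Let $O$ be a cycle of length $n$, let $z\in O$ and $\lambda\in\mathbb{C}^\times$. Let $W(O,\lambda)$ be the vector space with basis $m_0,\dots,m_{n-1}$ and with the action
\begin{equation}\label{eq:W}
rm_i=r(\varphi^{-i}z)\,m_i\quad(r\in R),\qquad \theta m_i=m_{i+1}\quad(i<n-1),\qquad\theta m_{n-1}=\lambda m_0 .
\end{equation}
Lemma~\ref{lem:W} shows that this is a left $S_\alpha$-module whose isomorphism class does not depend on the choice of $z$ in $O$.

\begin{theorem}\label{thm:list}
Let $\alpha$ be square. The simple left $S_\alpha$-modules are exactly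
\begin{enumerate}
\item[(i)] the modules $R/\mathfrak{m}$ with $\theta$ acting as $0$, where $\mathfrak{m}$ is a maximal ideal of $R$;
\item[(ii)] the modules $W(O,\lambda)$, of dimension $|O|$, one for each cycle $O$ and each $\lambda\in\mathbb{C}^\times$.
\end{enumerate}
These modules are pairwise non-isomorphic.
\end{theorem}

The geometric core of the proof is a bound for the number of periodic points on a curve. By a plane curve of degree $D$ we mean the zero set in $\mathbb{C}^2$ of a polynomial of degree $D\geq1$.

\begin{theorem}\label{thm:count}
Let $\varphi$ be a composition of H\'enon maps of degree $d$, and let $C$ be a plane curve of degree $D$. Then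
\[
\#\bigl(C\cap\operatorname{Fix}(\varphi^n)\bigr)\le D\,d^{\lceil n/2\rceil}\qquad\text{for all }n\ge1 .
\]
For every $d\ge2$ there are such a map $\varphi$ and a line $C$ with equality for all even $n\ge2$.
\end{theorem}

\begin{theorem}\label{thm:field}
Theorem~\ref{thm:main} holds with $\mathbb{C}$ replaced by any field $K$ of characteristic $0$, provided that $\alpha\in\operatorname{Aut}_K K[x,y]$ becomes conjugate to a composition of H\'enon maps over an algebraic closure $\overline{K}$.
\end{theorem}

Finally, the same module theory decides primitivity for all automorphisms of the plane. Below, $\mathbb{C}(x,y)^\alpha$ is the field of $\alpha$-invariant rational functions, a pair $(P,Q)$ denotes the automorphism with $\alpha(x)=P$ and $\alpha(y)=Q$, and $\lambda,\mu\in\mathbb{C}^\times$ are \emph{multiplicatively independent} if $\lambda^i\mu^j=1$ with $i,j\in\mathbb{Z}$ forces $i=j=0$.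

\begin{theorem}\label{thm:class}
For an arbitrary $\alpha\in\operatorname{Aut}_{\mathbb{C}}\mathbb{C}[x,y]$ the following are equivalent:
\begin{enumerate}
\item[(i)] $S_\alpha$ is left primitive;
\item[(ii)] $S_\alpha$ is right primitive;
\item[(iii)] $\alpha$ is not square and $\mathbb{C}(x,y)^\alpha=\mathbb{C}$;
\item[(iv)] $\alpha$ is conjugate to $(\lambda x,\mu y)$ with $\lambda,\mu$ multiplicatively independent, or to $(\beta^jx+y^j,\,\beta y)$ with $j\ge0$ and $\beta\in\mathbb{C}^\times$ not a root of unity.
\end{enumerate}
Moreover, $\mathbb{C}(x,y)^\alpha=\mathbb{C}$ also holds for all square $\alpha$.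
\end{theorem}

Two facts would lead one to guess the opposite of Theorem~\ref{thm:main}. First, among the automorphisms that are not square, the only obstruction to primitivity is a nonconstant invariant rational function, and square automorphisms have none. Second, if one inverts $\theta$, then a square automorphism does give a primitive ring: a single infinite orbit carries a faithful simple module (Example~\ref{ex:laurent}). The guess fails because simplicity over $S_\alpha$ itself is a much stronger demand. If $\theta$ acts bijectively on a simple module, then $\theta^{-1}m$ must be reached from $m$ using only nonnegative powers of $\theta$. The leading coefficient $a\in R$ of this relation defines a curve, and when $R$ acts faithfully the curve $\{a=0\}$ has to meet every cycle of $\varphi$. For H\'enon maps, Theorem~\ref{thm:count} and a lower bound for $\#\operatorname{Fix}(\varphi^n)$ show that there are too many cycles for one curve.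

That lower bound is a consequence of the equidistribution theorem of Bedford, Lyubich and Smillie \cite{BLS}. Apart from the classification (a)--(c) and textbook facts, which we recall where they are needed, it is the only result that we quote. Section~\ref{sec:small} carries out both halves of the argument by hand in the smallest case. Section~\ref{sec:modules} contains the module theory, Section~\ref{sec:dynamics} the dynamics and Theorem~\ref{thm:count}, Section~\ref{sec:square} the proofs of Theorems~\ref{thm:main}, \ref{thm:list} and~\ref{thm:field}, and Section~\ref{sec:class} the proof of Theorem~\ref{thm:class}.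

\section{Reductions and modules from orbits}\label{sec:prelim}

With Theorem~\ref{thm:field} in mind we allow, when it costs nothing, an arbitrary field $K$ with algebraic closure $\overline{K}$. Then $R=K[x,y]$, the automorphism $\alpha$ is $K$-linear, $S_\alpha=R[\theta;\alpha]$, and $\varphi=(\alpha(x),\alpha(y))$ acts on $\overline{K}^2$. H\'enon maps over $\overline{K}$ are defined by the same formula as over $\mathbb{C}$. An ideal $I$ of $R$ is \emph{$\alpha$-stable} if $\alpha(I)=I$, and a subset $Z\subset\overline{K}^2$ is \emph{invariant} if $\varphi(Z)=Z$. ``Closed'' refers to the Zariski topology. From $\alpha(r)(z)=r(\varphi z)$, and the same formula for $\alpha^{-1}$, we get the dictionary used throughout: the zero set of an $\alpha$-stable ideal is an invariant closed set, and the ideal of all elements of $R$ that vanish on an invariant set is $\alpha$-stable.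

If $\alpha$ and $\beta$ correspond to the maps $\varphi_\alpha$ and $\varphi_\beta$, then $\alpha\beta(r)=r\circ\varphi_\beta\circ\varphi_\alpha$. So composition is reversed, conjugate automorphisms correspond to conjugate maps, and $\alpha$ is square exactly when $\varphi$ is conjugate to a composition of H\'enon maps. A H\'enon map $\eta(x,y)=(y,p(y)-\delta x)$ has the inverse
\begin{equation}\label{eq:inverse}
\eta^{-1}(x,y)=\bigl(\delta^{-1}(p(x)-y),\,x\bigr),
\end{equation}
which has the same degree as $\eta$. Let $\rho(x,y)=(y,x)$.

\begin{lemma}\label{lem:reductions}
\begin{enumerate}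
\item[(a)] If $\alpha'=\beta\alpha\beta^{-1}$, then $S_\alpha\cong S_{\alpha'}$ as $K$-algebras.
\item[(b)] $S_\alpha^{\mathrm{op}}\cong S_{\alpha^{-1}}$; so right $S_\alpha$-modules are the same as left $S_{\alpha^{-1}}$-modules.
\item[(c)] If $\varphi$ is a composition of H\'enon maps, then so is $\rho\varphi^{-1}\rho$. In particular, $\alpha^{-1}$ is square if and only if $\alpha$ is.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\sum r_i\theta^i\mapsto\sum\beta(r_i)\theta^i$ respects the defining relation, because $\theta\beta(r)=\alpha'(\beta(r))\theta=\beta(\alpha(r))\theta$ in $S_{\alpha'}$.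

(b) In $S_\alpha$ we have $r\theta=\theta\alpha^{-1}(r)$. For the opposite product $*$ this reads $\theta*r=\alpha^{-1}(r)*\theta$.

(c) By \eqref{eq:inverse}, $\rho\eta^{-1}\rho(x,y)=(y,\,\delta^{-1}p(y)-\delta^{-1}x)$ is a H\'enon map. If $\varphi=\eta_k\circ\dots\circ\eta_1$, then $\rho\varphi^{-1}\rho=(\rho\eta_1^{-1}\rho)\circ\dots\circ(\rho\eta_k^{-1}\rho)$.
\end{proof}

From now on, modules are left modules unless the contrary is said.

\begin{lemma}\label{lem:theta}
Let $M$ be a simple $S_\alpha$-module. Either $\theta M=0$, and then $M\cong R/\mathfrak{m}$ for a maximal ideal $\mathfrak{m}$ of $R$ and $\dim_KM<\infty$, or $\theta$ acts bijectively on $M$. If $I$ is an $\alpha$-stable ideal of $R$, then $IM=0$ or $IM=M$.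
\end{lemma}

\begin{proof}
The subspace $\theta M$ is a submodule because $r\theta m=\theta\alpha^{-1}(r)m$, and the kernel of $\theta$ is a submodule because $\theta rm=\alpha(r)\theta m$. If $\theta M\ne0$, simplicity gives $\theta M=M$ and kernel $0$. If $\theta M=0$, the $R$-submodules of $M$ are $S_\alpha$-submodules, so $M$ is a simple $R$-module $R/\mathfrak{m}$; by the Nullstellensatz the field $R/\mathfrak{m}$ is a finite extension of $K$. Finally, $\theta IM=\alpha(I)\theta M\subset IM$, so $IM$ is a submodule.
\end{proof}

For the rest of this section $K=\mathbb{C}$. For an $R$-module $M$ and a point $z\in\mathbb{C}^2$, let $M^z=\{m\in M: rm=r(z)m\text{ for all }r\in R\}$ be the \emph{weight space} of weight $z$. If $M$ is an $S_\alpha$-module and $m\in M^z$, then $r\theta m=\theta\alpha^{-1}(r)m=r(\varphi^{-1}z)\theta m$, so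
\begin{equation}\label{eq:weights}
\theta M^z\subset M^{\varphi^{-1}z}.
\end{equation}
Thus $\theta$ moves weights backward along orbits, and each orbit suggests a module. We use one elementary fact: given distinct points $z_1,\dots,z_l$, some polynomial is $1$ at $z_1$ and $0$ at the others. Hence nonzero vectors of distinct weights are linearly independent, and a submodule that contains a sum of such vectors contains each summand.

\begin{lemma}\label{lem:W}
Let $\alpha$ be arbitrary. The formulas \eqref{eq:W} define a simple $S_\alpha$-module whose isomorphism class does not depend on $z\in O$. The modules $W(O,\lambda)$ and the modules $R/\mathfrak{m}$ with $\theta=0$ are pairwise non-isomorphic.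
\end{lemma}

\begin{proof}
We must check that $\theta r$ and $\alpha(r)\theta$ act alike. The vector $\theta m_i$ has weight $\varphi^{-i-1}z$; for $i=n-1$ this holds because $\varphi^{-n}z=z$. So $\alpha(r)\theta m_i=\alpha(r)(\varphi^{-i-1}z)\,\theta m_i=r(\varphi^{-i}z)\,\theta m_i=\theta rm_i$. The weights of $m_0,\dots,m_{n-1}$ are distinct, so a nonzero submodule contains some $m_i$, and $\theta$ permutes the lines $\mathbb{C}m_i$ cyclically; hence the module is simple. The operator $\theta^n$ is the scalar $\lambda$. Therefore the basis $m_i,\theta m_i,\dots,\theta^{n-1}m_i$ satisfies \eqref{eq:W} with $\varphi^{-i}z$ in place of $z$ and the same $\lambda$, which gives the independence of $z$. The set of weights of $W(O,\lambda)$ is $O$, and then the scalar $\theta^{|O|}$ recovers $\lambda$. The modules $R/\mathfrak{m}$ are distinguished from these by $\theta=0$ and from one another by their annihilators in $R$.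
\end{proof}

\begin{example}[Infinite orbits]\label{ex:laurent}
Let $z$ have an infinite orbit, and let $W(z)$ have the basis $m_i$, $i\in\mathbb{Z}$, with $rm_i=r(\varphi^{-i}z)m_i$ and $\theta m_i=m_{i+1}$. Over the skew Laurent ring $T=R[\theta,\theta^{-1};\alpha]$, whose elements are the finite sums $\sum_{i\in\mathbb{Z}}r_i\theta^i$, this module is simple: a nonzero submodule contains some $m_i$, hence all of them. If $\sum r_i\theta^i$ kills every $m_j$, then $r_i(\varphi^{-i-j}z)=0$ for all $i,j$, so each $r_i$ vanishes on the orbit; thus $W(z)$ is faithful when the orbit is dense. For square $\alpha$, Lemma~\ref{lem:nocurve} below shows that the periodic points form a countable set and that the closure of an infinite orbit, being closed, invariant and infinite, is the whole plane. So $T$ is left primitive. Over $S_\alpha$, however, $W(z)$ is not simple: the span of the $m_i$ with $i\ge0$ is a proper submodule.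
\end{example}

\begin{example}[A primitive $S_\alpha$]\label{ex:diagonal}
Let $\alpha=(\lambda x,\mu y)$ with $\lambda,\mu$ multiplicatively independent. Let $M=\mathbb{C}[x^{\pm1},y^{\pm1}]$ with $R$ acting by multiplication and $\theta f=(xy)^{-1}\alpha(f)$; this is a module because $\theta(rf)=\alpha(r)\theta f$. Let $U\neq0$ be a submodule. The element $xy\theta$ acts as $\alpha$, so $\alpha(U)\subset U$. Take $0\ne f\in U$ with the fewest monomials. The monomials $x^iy^j$ are eigenvectors of $\alpha$ with distinct eigenvalues $\lambda^i\mu^j$; if $f$ had two monomials, and $\kappa$ were the eigenvalue of one of them, then $\alpha(f)-\kappa f\in U$ would be nonzero and shorter. So $U$ contains a monomial. Since $\theta$ lowers both exponents by one, up to a nonzero scalar, and $x,y$ raise them, $U=M$. This simple module is infinite dimensional, and it is faithful by Lemma~\ref{lem:faithful} below. What makes it simple is the relation $m=a\theta m$ for $m=1$ and $a=xy$, which allows one to undo $\theta$ without inverting it.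
\end{example}

\section{The argument in the smallest case}\label{sec:small}

For $a\in R$ and $n\ge0$ put
\[
N_n(a)=a\,\alpha(a)\cdots\alpha^{n-1}(a),\qquad N_0(a)=1 .
\]
Since $\theta^na=\alpha^n(a)\theta^n$, induction gives $(a\theta)^n=N_n(a)\theta^n$.

\medskip\noindent\emph{From a module to a curve.}
Let $M$ be a simple module over $S_\alpha$, with $K=\mathbb{C}$, and suppose, as in Example~\ref{ex:diagonal}, that some $m\in M$ satisfies $m=a\theta m$ and is killed by no nonzero element of $R$. We claim that $a$ vanishes at a point of every cycle $O$. From $\theta^nm=\theta^na\theta m=\alpha^n(a)\theta^{n+1}m$ we see that $Rm\subset R\theta m\subset R\theta^2m\subset\cdots$, and the union of this chain is $S_\alpha m=M$. Let $I$ be the ideal of polynomials that vanish on $O$. It is nonzero and $\alpha$-stable, and $Im\ne0$, so $M=IM=\bigcup_nI\theta^nm$ by Lemma~\ref{lem:theta}. Thus $m=r\theta^nm$ for some $n$ and some $r\in I$. Multiply by $N_n(a)$ and use $m=(a\theta)^nm=N_n(a)\theta^nm$; the result is $N_n(a)m=rm$. Hence $N_n(a)=r\in I$. At a point $z\in O$ this says $a(z)a(\varphi z)\cdots a(\varphi^{n-1}z)=0$, which proves the claim. In Example~\ref{ex:diagonal}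 there is no conflict: the only cycle is the origin, and $xy$ vanishes there.

\medskip\noindent\emph{No line meets every cycle of $\varphi(x,y)=(y,x+y^2)$.}
Write $\varphi^k(x,y)=(u_k,u_{k+1})$ for $k\in\mathbb{Z}$, so that $u_{k+1}=u_{k-1}+u_k^2$ and
\[
u_{-2}=x-(y-x^2)^2,\quad u_{-1}=y-x^2,\quad u_0=x,\quad u_1=y,\quad u_2=x+y^2,\quad u_3=y+(x+y^2)^2 .
\]
The equation $\varphi^2z=z$ is equivalent to $\varphi z=\varphi^{-1}z$, that is, to $u_1=u_{-1}$ and $u_2=u_0$, or $x^2=y^2=0$. So $\operatorname{Fix}(\varphi^2)$ is the origin. The equation $\varphi^4z=z$, written directly as $u_4=u_0$, $u_5=u_1$, has degrees $8$ and $16$. Written as $\varphi^2z=\varphi^{-2}z$, it becomes $u_2=u_{-2}$, $u_3=u_{-1}$, a pair of quartics: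
\[
y^2+(y-x^2)^2=0,\qquad x^2+(x+y^2)^2=0 .
\]
They factor, and the solutions are the points with $x^2=Ay$ and $y^2=Bx$ for some $A\in\{1+i,1-i\}$ and $B\in\{-1+i,-1-i\}$. For each of the four pairs $(A,B)$ there are three solutions other than the origin, given by $x^3=A^2B$ and $y=x^2/A$, and such a point determines $A=x^2/y$ and $B=y^2/x$. These twelve points are not fixed by $\varphi^2$, so they form three cycles of length $4$. A line that meets every cycle passes through the fixed point $(0,0)$, and then it meets each of the two parabolas $x^2=Ay$ in at most one further point. So it meets at most two of the three $4$-cycles. Consequently, for $\alpha=(y,x+y^2)$ the polynomial $a$ of the previous paragraph cannot have degree at most $1$.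

For a curve of arbitrary degree $D$ the same rewriting bounds the number of its points in $\operatorname{Fix}(\varphi^n)$ by about $D\,d^{n/2}$. The example also shows where the remaining difficulty lies: the two equations for $\operatorname{Fix}(\varphi^2)$ are conics, but they have a single common zero. A lower bound for the number of \emph{distinct} periodic points does not come from counting degrees, and this is where \cite{BLS} enters.

\section{Simple modules and covering polynomials}\label{sec:modules}

In this section $K$ is any field, $R=K[x,y]$, $\alpha$ is any $K$-automorphism of $R$, and $S=S_\alpha$. In general a simple module has no relation as short as $m=a\theta m$, and the cyclic module $Rm$ has to be replaced by a finitely generated $R$-submodule $V$.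

\begin{lemma}\label{lem:V}
Let $M$ be a simple $S$-module with $\theta M\ne0$. There are a nonzero finitely generated $R$-submodule $V\subset M$ and an element $0\ne a\in R$ such that
\begin{enumerate}
\item[(a)] $V\subset\theta V\subset\theta^2V\subset\cdots$ are $R$-submodules with union $M$;
\item[(b)] $N_n(a)\,\theta^nV\subset V$ for all $n\ge0$;
\item[(c)] $\operatorname{ann}_R(V)=\operatorname{ann}_R(M)$, and this ideal is $\alpha$-stable.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:theta}, $\theta$ is bijective on $M$. Let $0\ne m\in M$. Since $M=Sm$, we can write $\theta^{-1}m=\sum_{i\geq0}r_i\theta^im$ with finitely many nonzero $r_i\in R$; this is the step that has no counterpart for the Laurent ring. The vector $\theta^{-1}m$ is nonzero, so some $r_i$ is nonzero; let $k-1\ge0$ be the largest such index. Applying $\theta$ gives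
\begin{equation}\label{eq:relation}
m=\sum_{j=1}^kb_j\theta^jm,\qquad b_j=\alpha(r_{j-1}),\quad b_k\ne0 .
\end{equation}
Put $a=b_k$ and $V=\sum_{i=0}^{k-1}R\theta^im$.

(a) The identity $r\theta^n=\theta^n\alpha^{-n}(r)$ holds for the operators on $M$ for all $n\in\mathbb{Z}$, so each $\theta^nV$ is an $R$-submodule, generated by the vectors $\theta^{n+i}m$ with $0\le i<k$. The generators $\theta^{-1}m,m,\dots,\theta^{k-2}m$ of $\theta^{-1}V$ lie in $V$, the first one because $\theta^{-1}m=\sum_{i<k}r_i\theta^im$. So $\theta^{-1}V\subset V$, and applying $\theta^{n+1}$ gives $\theta^nV\subset\theta^{n+1}V$. The union contains $R\theta^jm\subset\theta^jV$ for all $j\geq0$, so it equals $Sm=M$.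

(b) We have $\theta V\subset V+R\theta^km$, and \eqref{eq:relation} gives $a\theta^km=m-\sum_{j<k}b_j\theta^jm\in V$. Hence $a\theta V\subset V$. By induction on $n$,
\[
N_{n+1}(a)\theta^{n+1}V=N_n(a)\alpha^n(a)\theta^n\theta V=N_n(a)\theta^n(a\theta V)\subset N_n(a)\theta^nV\subset V .
\]

(c) Let $J=\operatorname{ann}_R(V)$. From $r\theta^nv=\theta^n\alpha^{-n}(r)v$ and the injectivity of $\theta^n$ we get $\operatorname{ann}_R(\theta^nV)=\alpha^n(J)$ for all $n\in\mathbb{Z}$. The inclusion $\theta^{-1}V\subset V$ gives $J\subset\alpha^{-1}(J)$, hence $J\subset\alpha^{-1}(J)\subset\alpha^{-2}(J)\subset\cdots$. As $R$ is Noetherian, $\alpha^{-n}(J)=\alpha^{-n-1}(J)$ for some $n$, and so $\alpha(J)=J$. Then $J$ kills every $\theta^nV$, hence $M$ by (a). The inclusion $\operatorname{ann}_R(M)\subset J$ holds because $V\subset M$.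
\end{proof}

In Example~\ref{ex:diagonal}, $V=R$, $a=xy$ and $\theta^nV=(xy)^{-n}R$. The property of $a$ found in Section~\ref{sec:small} for ideals of cycles holds for all stable ideals, and we give it a name. Recall that the radical $\sqrt{I}$ of an ideal $I$ consists of the elements that have a power in $I$. By the Nullstellensatz, $\sqrt{I}$ is the set of all $r\in K[x,y]$ that vanish on the zero set of $I$ in $\overline{K}^2$.

\begin{definition}\label{def:covering}
A polynomial $0\ne a\in R$ is \emph{covering} for $\alpha$ if for every nonzero $\alpha$-stable ideal $I$ there is an $n\geq0$ with $N_n(a)\in\sqrt{I}$.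
\end{definition}

Let $C$ be the zero set of $a$. The zero set of $\alpha^i(a)=a\circ\varphi^i$ is $\varphi^{-i}(C)$. So the condition says that the zero set of each nonzero stable ideal is covered by finitely many of the curves $C,\varphi^{-1}(C),\varphi^{-2}(C),\dots$.

\begin{proposition}\label{prop:dichotomy}
Let $M$ be a simple $S$-module with $\theta M\ne0$, and let $J=\operatorname{ann}_R(M)$, an $\alpha$-stable ideal by Lemma~\ref{lem:V}.
\begin{enumerate}
\item[(a)] If $J=0$, then $\alpha$ has a covering polynomial.
\item[(b)] If $\dim_KR/J<\infty$, then $\dim_KM<\infty$.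
\end{enumerate}
\end{proposition}

\begin{proof}
Take $V$ and $a$ from Lemma~\ref{lem:V}, and let $v_1,\dots,v_k$ generate $V$ over $R$.

(a) We show that $a$ is covering. Let $I\ne0$ be $\alpha$-stable. Since $J=0$, we have $IM\ne0$, so $IM=M$ by Lemma~\ref{lem:theta}. By Lemma~\ref{lem:V}(a), $M=IM$ is the increasing union of the $R$-submodules $I\theta^nV$. One of them contains all the $v_i$, so $V\subset I\theta^nV$ for some $n$. With $N=N_n(a)$, Lemma~\ref{lem:V}(b) gives $NV\subset I\,N\theta^nV\subset IV$. In Section~\ref{sec:small}, $V$ was free of rank one and we could cancel $m$; now we use the determinant trick instead. Write $Nv_i=\sum_jc_{ij}v_j$ with $c_{ij}\in I$. The matrix with diagonal entries $N-c_{ii}$ and off-diagonal entries $-c_{ij}$ kills the column $(v_1,\dots,v_k)$. Multiplying by its adjugate shows that its determinant $\Delta$ kills each $v_i$. So $\Delta\in\operatorname{ann}_R(V)=J=0$. Modulo $I$ the matrix is $N$ times the identity, so $\Delta\equiv N^k$, and therefore $N^k\in I$.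

(b) As a finitely generated $R/J$-module, $V$ is finite dimensional. The map $\theta$ is $K$-linear and injective, so $\dim\theta V=\dim V$, and $V\subset\theta V$ forces $V=\theta V$. By Lemma~\ref{lem:V}(a), $M=V$.
\end{proof}

The first obstruction to covering polynomials comes from cycles; the second, from invariant functions, appears in Lemma~\ref{lem:pencil}.

\begin{lemma}\label{lem:cycles}
If $a$ is covering for $\alpha$, then $a$ vanishes at a point of every cycle $O\subset\overline{K}^2$ of $\varphi$.
\end{lemma}

\begin{proof}
Let $I$ be the ideal of the elements of $R$ that vanish on $O$. It is $\alpha$-stable and equal to its radical. It is nonzero, since it contains the product of the minimal polynomials over $K$ of the $x$-coordinates of the points of $O$. So $N_n(a)\in I$ for some $n$. As $1\notin I$, we have $n\geq1$, and for $z\in O$ one of the factors of $N_n(a)(z)=\prod_{i<n}a(\varphi^iz)$ is zero.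
\end{proof}

For Theorem~\ref{thm:class} we also need the converse direction: a covering polynomial yields a faithful simple module. Faithfulness can be tested on $R$.

\begin{lemma}\label{lem:faithful}
Let $\alpha$ have infinite order, and let $M$ be an $S$-module with $\theta M=M$ and $\operatorname{ann}_R(M)=0$. Then $M$ is faithful.
\end{lemma}

\begin{proof}
Suppose that the two-sided ideal $P=\operatorname{ann}_S(M)$ is nonzero, and choose $0\ne s\in P$ with the smallest number of nonzero coefficients. Write $s=s'\theta^l$, where $s'$ has a nonzero constant term and as many nonzero coefficients as $s$. Then $s'M=s'\theta^lM=0$, so we may assume $s=\sum r_i\theta^i$ with $r_0\ne0$. For $r\in R$ the element $sr-rs=\sum_ir_i(\alpha^i(r)-r)\theta^i$ lies in $P$ and has lost the constant term, so it is zero. If $r_i\ne0$ for some $i>0$, then $\alpha^i(r)=r$ for all $r$, because $R$ is a domain; this contradicts the infinite order of $\alpha$. Hence $s=r_0$ is a nonzero element of $\operatorname{ann}_R(M)$, a contradiction.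
\end{proof}

\begin{proposition}\label{prop:criterion}
If $S$ is left primitive, then $\alpha$ has a covering polynomial. Conversely, if $\alpha$ has infinite order and has a covering polynomial, then $S$ is left primitive.
\end{proposition}

\begin{proof}
A faithful simple module has $\theta M\ne0$ and $\operatorname{ann}_R(M)=0$, so the first statement is Proposition~\ref{prop:dichotomy}(a).

Conversely, let $a$ be covering. We impose the relation $m=a\theta m$. For $0\ne s\in S$ the product $s(1-a\theta)$ has $\theta$-degree $\deg s+1\geq1$, because $R$ is a domain. So $S(1-a\theta)$ does not contain $1$, and it lies in a maximal left ideal $L$. Let $M=S/L$ and $m=1+L$. Then $M$ is simple and $a\theta m=m\ne0$, so $\theta M\neq0$ and $\theta M=M$. By Lemma~\ref{lem:faithful} it suffices to show that $J=\operatorname{ann}_R(M)$ is zero. Suppose not. The ideal $J$ is $\alpha$-stable by Lemma~\ref{lem:V}(c), and hence so is $\sqrt{J}$. Since $\sqrt{J}$ is finitely generated, $(\sqrt{J})^e\subset J$ for some $e$; if $\sqrt{J}M=M$, then $M=(\sqrt{J})^eM=0$, which is false. So $\sqrt{J}M=0$ by Lemma~\ref{lem:theta}. As $a$ is covering, $N_n(a)\in\sqrt{J}$ for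 some $n$, and then $m=(a\theta)^nm=N_n(a)\theta^nm=0$, a contradiction.
\end{proof}

\section{Periodic points of H\'enon maps on a curve}\label{sec:dynamics}

Proposition~\ref{prop:dichotomy} asks two things of a square automorphism: nonzero stable ideals should have finite codimension, and no polynomial should be covering. The first follows from the absence of periodic curves, which also supplies the hypothesis of B\'ezout's theorem in the proof of the second.

\subsection*{No periodic curves}
Let $\Omega$ be an algebraically closed field and $E\subset\Omega^2$ an irreducible curve, with coordinate ring $\Omega[E]$ and function field $\Omega(E)$. We recall that the points of the smooth projective model of $E$ correspond bijectively to the discrete valuations $v$ of $\Omega(E)$ that are trivial on $\Omega$ and have value group $\mathbb{Z}$, and that a nonconstant function $f$ has at least one and only finitely many poles, that is, valuations with $v(f)<0$. The \emph{pole order} $\pi=-v$, with $\pi(0)=-\infty$, satisfies $\pi(fg)=\pi(f)+\pi(g)$ and $\pi(f+g)\le\max(\pi(f),\pi(g))$, with equality if $\pi(f)\ne\pi(g)$. In particular $\pi(p(f))=\deg(p)\,\pi(f)$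 for a nonzero polynomial $p$ over $\Omega$ if $\pi(f)\ge1$. At a point at infinity of a periodic curve, pole orders would have to be periodic; the proof below shows that a H\'enon map makes them grow, either forward or backward.

\begin{lemma}\label{lem:nocurve}
Let $\varphi$ be a polynomial automorphism of $\Omega^2$ that is conjugate to a composition of H\'enon maps. There is no irreducible curve $E$ with $\varphi^n(E)=E$ for some $n\ge1$. Consequently, $\operatorname{Fix}(\varphi^n)$ is finite for all $n\ge1$, and every proper closed subset $Z\subset\Omega^2$ with $\varphi(Z)=Z$ is finite.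
\end{lemma}

\begin{proof}
A conjugation maps irreducible curves to irreducible curves, so we may assume that $\varphi$ is itself a composition of H\'enon maps. Suppose $\varphi^n(E)=E$. Then $\sigma(f)=f\circ\varphi^n$ is an automorphism of $\Omega[E]$, and it extends to $\Omega(E)$. Let $B$ be the set of valuations $v$ with $v(f)<0$ for some $f\in\Omega[E]$. Since $\{f:v(f)\ge0\}$ is a ring containing $\Omega$, the set $B$ consists of the poles of $x$ and of $y$. It is finite, and it is nonempty because $x$ or $y$ is nonconstant on $E$. As $\sigma$ preserves $\Omega[E]$, the map $v\mapsto v\circ\sigma$ permutes $B$. Replacing $n$ by a multiple, we may assume that $v\circ\sigma=v$ for some $v\in B$. For $\pi=-v$ we then have $\pi\circ\sigma^{\pm1}=\pi$ and $\max(\pi(x),\pi(y))\ge1$. Write $\varphi^n=\eta_l\circ\dots\circ\eta_1$ with H\'enon maps $\eta_i(x,y)=(y,p_i(y)-\delta_ix)$.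

\emph{Case $\pi(y)\ge\pi(x)$.} Then $\pi(y)\ge1$. Let $f,g\in\Omega(E)$ satisfy $\pi(g)\ge\pi(f)$ and $\pi(g)\ge1$, and let $(f',g')=\eta_i(f,g)=(g,\,p_i(g)-\delta_if)$. Then $\pi(p_i(g))=\deg(p_i)\,\pi(g)>\pi(g)\ge\pi(f)$, where we use $\deg p_i\ge2$. So $\pi(g')>\pi(g)=\pi(f')$, and the pair $(f',g')$ satisfies the same hypothesis. Starting from $(x,y)$ and applying $\eta_1,\dots,\eta_l$ we arrive at $(\sigma x,\sigma y)$, and we obtain $\pi(\sigma y)>\pi(y)$, a contradiction.

\emph{Case $\pi(x)>\pi(y)$.} Then $\pi(x)\ge1$. If $\pi(f)\ge\pi(g)$ and $\pi(f)\ge1$, then $(f',g')=\eta_i^{-1}(f,g)=(\delta_i^{-1}(p_i(f)-g),\,f)$ satisfies $\pi(f')=\deg(p_i)\,\pi(f)>\pi(f)=\pi(g')$. Applying $\eta_l^{-1},\dots,\eta_1^{-1}$ to $(x,y)$ gives $\pi(\sigma^{-1}x)>\pi(x)$, again a contradiction.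

An infinite closed subset of $\Omega^2$ contains an irreducible curve. If $\operatorname{Fix}(\varphi^n)$ were infinite, such a curve would be fixed pointwise by $\varphi^n$. If $Z$ is proper, closed and invariant, then $\varphi$ permutes its finitely many one-dimensional irreducible components, so each would be periodic; hence there are none, and $Z$ is finite.
\end{proof}

\subsection*{The upper bound and its sharpness}
We return to $\mathbb{C}$. B\'ezout's theorem, in the form we need, says that two polynomials of degrees $e$ and $e'$ without a common factor have at most $ee'$ common zeros in $\mathbb{C}^2$. Applied to a curve of degree $D$ and the coordinates of $\varphi^n-\mathrm{id}$, of degrees up to $d^n$, it gives a bound of the same order as the total number of fixed points, which is of no use. The remedy is that $\varphi^{-1}$ is a polynomial map of no larger degree, so that the $n$ iterations can be split between the two directions.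

\begin{proof}[Proof of Theorem~\ref{thm:count}]
\emph{The bound.} Let $C=\{a=0\}$ with $\deg a=D$. Put $N=\lceil n/2\rceil$ and $N'=\lfloor n/2\rfloor$, so that $N+N'=n$ and $N'\le N$. Then $\varphi^nz=z$ if and only if $F(z)=0$, where $F=(F_1,F_2)=\varphi^N-\varphi^{-N'}$. The coordinates of $\eta_i$ and of $\eta_i^{-1}$ have degree at most $d_i$ by \eqref{eq:inverse}, and degrees multiply at most under composition. So the coordinates of $\varphi^N$ and $\varphi^{-N'}$ have degree at most $d^N$, and $\deg F_j\le d^N$. Let $q$ be an irreducible factor of $a$. If $q$ divided both $F_1$ and $F_2$, then $\operatorname{Fix}(\varphi^n)$ would contain the curve $\{q=0\}$, contrary to Lemma~\ref{lem:nocurve}. So $q\nmid F_j$ for some $j$, and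
\[
\#\bigl(\{q=0\}\cap\operatorname{Fix}(\varphi^n)\bigr)\le\#\{q=F_j=0\}\le\deg(q)\,d^N .
\]
The degrees of the distinct irreducible factors of $a$ add up to at most $D$.

\emph{Sharpness.} For equality, the two equations $F_1=F_2=0$ should reduce on $C$ to one equation with simple roots. The reduction happens when $\rho$ conjugates $\varphi$ to its inverse and $C$ is the line fixed by $\rho$. Let $d\ge2$, let $c\in\mathbb{C}$ be transcendental, and let
\[
\varphi(x,y)=(y,\;y^d+cy-x),\qquad C=\{x=y\}.
\]
By \eqref{eq:inverse} with $\delta=1$, $\varphi^{-1}(x,y)=(x^d+cx-y,\,x)=\rho\varphi\rho(x,y)$. For $z\in C$ we have $\rho z=z$, so $\varphi^{-N}z=\rho\varphi^N\rho z=\rho\varphi^Nz$. Hence $z\in\operatorname{Fix}(\varphi^{2N})$ if and only if $\varphi^Nz=\rho\varphi^Nz$, that is, if and only if $\varphi^Nz\in C$.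

Let $X$ and $t$ be indeterminates, and define $u_k\in\mathbb{Z}[X][t]$ by $u_0=u_1=t$ and $u_{k+1}=u_k^d+Xu_k-u_{k-1}$. After the substitution $X=c$ we have $\varphi^k(t,t)=(u_k,u_{k+1})$. So $\#(C\cap\operatorname{Fix}(\varphi^{2N}))$ is the number of distinct roots of $w_N=u_{N+1}-u_N$ at $X=c$. By induction $u_k$ is monic in $t$ of degree $d^{k-1}$ for $k\ge1$, since $u_k^d$ has degree $d^k$ and the other two terms of the recursion have degree at most $d^{k-1}$. Hence $w_N$ is monic in $t$ of degree $d^N$ for $N\ge1$.

It remains to see that the roots are simple. The discriminant of a monic polynomial of given degree is a polynomial with integer coefficients in its coefficients; so it commutes with ring homomorphisms, and over a field it is nonzero exactly when there is no multiple root in an algebraic closure. Let $\ell$ be a prime dividing $d$, and reduce modulo $\ell$. The $t$-derivative of $u_k^d$ vanishes, so $u_{k+1}'=Xu_k'-u_{k-1}'$ in $\mathbb{F}_\ell[X][t]$, with $u_0'=u_1'=1$. Therefore $u_k'=v_k\in\mathbb{F}_\ell[X]$, where $v_0=v_1=1$ and $v_{k+1}=Xv_k-v_{k-1}$. By induction $v_k$ is monic of degree $k-1$ in $X$ for $k\ge1$. So $w_N'=v_{N+1}-v_N$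 is monic of degree $N$ in $X$ and does not involve $t$: it is a nonzero constant of the field $\mathbb{F}_\ell(X)$. A multiple root is a root of the derivative, so the reduction of $w_N$ has no multiple root, and its discriminant is nonzero. Hence the discriminant of $w_N$ is a nonzero element of $\mathbb{Z}[X]$, and it does not vanish at the transcendental number $c$. Thus $w_N$ has $d^N$ distinct roots at $X=c$, and $d^N=D\,d^{\lceil n/2\rceil}$ for $D=1$ and $n=2N$.
\end{proof}

\subsection*{The lower bound}
A periodic point of period $n$ is a \emph{saddle point} if the derivative of $\varphi^n$ there has one eigenvalue of modulus greater than $1$ and one of modulus less than $1$. Let $\varphi$ be a finite composition of generalized H\'enon maps of degree $d$, let $\operatorname{SPer}_n$ be the set of its saddle points of period $n$, and let $\delta_z$ denote the unit point mass at $z$. The theorem of Bedford, Lyubich and Smillie \cite{BLS} states that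
\[
d^{-n}\sum_{z\in\operatorname{SPer}_n}\delta_z\longrightarrow\mu\quad\text{weakly},
\]
where $\mu$ is the equilibrium measure of $\varphi$. We use only that $\mu$ is a probability measure with compact support and that $\operatorname{SPer}_n\subset\operatorname{Fix}(\varphi^n)$. Choose a continuous, compactly supported function $\chi\colon\mathbb{C}^2\to[0,1]$ that equals $1$ on the support of $\mu$. Then $d^{-n}\#\operatorname{Fix}(\varphi^n)\ge d^{-n}\sum_{z\in\operatorname{SPer}_n}\chi(z)\to\int\chi\,d\mu=1$. In particular,
\begin{equation}\label{eq:lower}
\#\operatorname{Fix}(\varphi^n)\ge\tfrac12\,d^n\qquad\text{for all sufficiently large }n .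
\end{equation}

\begin{remark}\label{rem:monic}
If one prefers H\'enon maps with monic $p_i$, nothing is lost, since $\#\operatorname{Fix}(\varphi^n)$ is invariant under conjugation and a diagonal conjugation makes all $p_i$ monic. Indeed, let $\varphi=\eta_k\circ\dots\circ\eta_1$, let $c_i$ be the leading coefficient of $p_i$, and define $b_1,\dots,b_k$ from $b_0\neq0$ by $b_ic_i=b_{i-1}^{d_i}$. Then $b_k=b_0^d/\kappa$, where $\kappa\ne0$ depends only on the $c_i$ and $d_i$, so $b_k=b_0$ if we choose $b_0$ with $b_0^{d-1}=\kappa$. Put $b_{-1}=b_{k-1}$ and $\tau_i(x,y)=(b_{i-1}x,b_iy)$ for $0\le i\le k$, so that $\tau_k=\tau_0$. The maps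
\[
\tau_i\eta_i\tau_{i-1}^{-1}(x,y)=\bigl(y,\;b_i\,p_i(y/b_{i-1})-\delta_ib_ib_{i-2}^{-1}x\bigr)
\]
are H\'enon maps with monic polynomials, and their composition is $\tau_0\varphi\tau_0^{-1}$.
\end{remark}

\begin{proposition}\label{prop:miss}
Let $\varphi$ be a polynomial automorphism of $\mathbb{C}^2$ that is conjugate to a composition of H\'enon maps. For every $0\ne a\in\mathbb{C}[x,y]$ there is a cycle of $\varphi$ on which $a$ vanishes nowhere.
\end{proposition}

\begin{proof}
If $\varphi=\gamma^{-1}\psi\gamma$, then $\gamma^{-1}$ maps a cycle of $\psi$ that avoids the zeros of $a\circ\gamma^{-1}$ to a cycle of $\varphi$ that avoids the zeros of $a$. So we may assume that $\varphi$ is a composition of H\'enon maps, of degree $d$. Let $D=\deg a$ and $C=\{a=0\}$, and suppose that every cycle meets $C$. The set $\operatorname{Fix}(\varphi^n)$ is a disjoint union of cycles of length at most $n$, and each of them contains a point of $C\cap\operatorname{Fix}(\varphi^n)$. By Theorem~\ref{thm:count}, or because $C$ is empty if $D=0$,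
\[
\#\operatorname{Fix}(\varphi^n)\le n\cdot\#\bigl(C\cap\operatorname{Fix}(\varphi^n)\bigr)\le n\,D\,d^{(n+1)/2}\qquad(n\ge1).
\]
Together with \eqref{eq:lower} this gives $d^{(n-1)/2}\le2nD$ for all large $n$, which is false since $d\ge2$.
\end{proof}

\section{Square automorphisms}\label{sec:square}

One more consequence of the Nullstellensatz translates Lemma~\ref{lem:nocurve} into algebra.

\begin{lemma}\label{lem:finite}
Let $K$ be a field and $J$ an ideal of $K[x,y]$ whose zero set in $\overline{K}^2$ is finite. Then $J$ contains nonzero polynomials $f\in K[x]$ and $g\in K[y]$, and $\dim_KK[x,y]/J<\infty$.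
\end{lemma}

\begin{proof}
The product $f_0\in K[x]$ of the minimal polynomials over $K$ of the $x$-coordinates of the zeros (an empty product being $1$) vanishes on the zero set, so a power $f$ of $f_0$ lies in $J$. The $y$-coordinates give $g$ in the same way. The monomials $x^iy^j$ with $i<\deg f$ and $j<\deg g$ span $K[x,y]/J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\alpha$ be square and let $M$ be a simple left $S_\alpha$-module. If $\theta M=0$, then $\dim M=1$ by Lemma~\ref{lem:theta}. Let $\theta M\ne0$ and $J=\operatorname{ann}_R(M)$. By Proposition~\ref{prop:miss} and Lemma~\ref{lem:cycles}, $\alpha$ has no covering polynomial, so $J\ne0$ by Proposition~\ref{prop:dichotomy}(a). Since $J$ is nonzero and $\alpha$-stable, its zero set is a proper closed invariant set, which is finite by Lemma~\ref{lem:nocurve}. So $\dim R/J<\infty$ by Lemma~\ref{lem:finite}, and $\dim M<\infty$ by Proposition~\ref{prop:dichotomy}(b). Right modules are left modules over $S_{\alpha^{-1}}$, and $\alpha^{-1}$ is square, by Lemma~\ref{lem:reductions}. As noted in Section~\ref{sec:intro}, finite dimensional modules are not faithful, so $S_\alpha$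 is neither left nor right primitive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:list}]
The modules in (i) are simple already over $R$. By Lemma~\ref{lem:W}, those in (ii) are simple and all listed modules are pairwise non-isomorphic. Conversely, let $M$ be simple. If $\theta M=0$, then $M$ is of type (i) by Lemma~\ref{lem:theta}. Otherwise $\theta$ is bijective, and $\dim M<\infty$ by Theorem~\ref{thm:main}. The commuting operators $x$ and $y$ have a common eigenvector, so $M^z\ne0$ for some point $z$. By \eqref{eq:weights} and the injectivity of $\theta$, the spaces $M^{\varphi^{-i}z}$ are nonzero for all $i\ge0$. Vectors of distinct weights are linearly independent, so the points $\varphi^{-i}z$ are not all distinct, and $z$ lies on a cycle $O$, of length $n$ say. Then $\theta^n$ maps $M^z$ to itself; let $m\in M^z$ be an eigenvector, with eigenvalue $\lambda\ne0$. The vectors $m_i=\theta^im$, $0\le i<n$, are nonzero and have the distinct weights $\varphi^{-i}z$, so they are linearly independent, and they satisfy \eqref{eq:W}. Their span is a submodule isomorphic to $W(O,\lambda)$, and it equals $M$ by simplicity.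
\end{proof}

Over other fields, the only ingredient that is tied to $\mathbb{C}$ is the lower bound \eqref{eq:lower}. We transport its consequence, Proposition~\ref{prop:miss}, through a finitely generated subfield. This embedding is the only place where characteristic $0$ is used.

\begin{proof}[Proof of Theorem~\ref{thm:field}]
Let $R=K[x,y]$, and let $\varphi=\gamma^{-1}\circ\eta_k\circ\dots\circ\eta_1\circ\gamma$ on $\overline{K}^2$, where the $\eta_i$ are H\'enon maps and $\gamma$ is a polynomial automorphism over $\overline{K}$. By Lemma~\ref{lem:reductions}(c), $\alpha^{-1}$ satisfies the same hypothesis, so by Lemma~\ref{lem:reductions}(b) it suffices to treat left modules.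

We claim that for every $0\ne a\in R$ some cycle $O\subset\overline{K}^2$ of $\varphi$ avoids the zeros of $a$. Let $K_0\subset\overline{K}$ be the field generated over $\mathbb{Q}$ by the coefficients of $a$, $\gamma$, $\gamma^{-1}$ and the $\eta_i$; it contains the coefficients of $\varphi^{\pm1}$. A finitely generated field of characteristic $0$ embeds in $\mathbb{C}$, and the embedding extends to the algebraic closure $\overline{K_0}$ of $K_0$ in $\overline{K}$. We use it to regard $\overline{K_0}$ as a subfield of $\mathbb{C}$ as well. The formulas for $\varphi$, $\gamma^{\pm1}$ and $\eta_i$ then define a polynomial automorphism $\varphi_{\mathbb{C}}$ of $\mathbb{C}^2$ that is conjugate to a composition of H\'enon maps and agrees with $\varphi$ on $\overline{K_0}^{\,2}$. Proposition~\ref{prop:miss} gives a cycle $O\subset\mathbb{C}^2$ of $\varphi_{\mathbb{C}}$ on which $a$ vanishes nowhere. Let $n=|O|$, and let $J_0\subset K_0[x,y]$ be the ideal generated by the two coordinates of $\varphi^n-\mathrm{id}$. Its zero set in $\mathbb{C}^2$ is $\operatorname{Fix}(\varphi_{\mathbb{C}}^n)$, which contains $O$ and is finite by Lemma~\ref{lem:nocurve}. So its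 zero set in $\overline{K_0}^{\,2}$ is finite too, and by Lemma~\ref{lem:finite} the ideal $J_0$ contains nonzero polynomials $f\in K_0[x]$ and $g\in K_0[y]$. These vanish on $O$, so the coordinates of the points of $O$ are algebraic over $K_0$. Thus $O\subset\overline{K_0}^{\,2}\subset\overline{K}^2$ is a cycle of $\varphi$, which proves the claim.

By the claim and Lemma~\ref{lem:cycles}, $\alpha$ has no covering polynomial. The remaining ingredients of the proof of Theorem~\ref{thm:main} were established in the required generality: Lemma~\ref{lem:theta}, Proposition~\ref{prop:dichotomy} and Lemma~\ref{lem:finite} over $K$, and Lemma~\ref{lem:nocurve} over $\Omega=\overline{K}$. That proof shows that every simple left module is finite dimensional over $K$, and hence not faithful.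
\end{proof}

\section{The primitive skew polynomial rings over the plane}\label{sec:class}

Here $K=\mathbb{C}$ and $\alpha$ is arbitrary. A nonconstant invariant rational function gives a pencil of invariant curves, and these are too many to be covered by the preimages of one curve.

\begin{lemma}\label{lem:pencil}
Suppose that $\mathbb{C}(x,y)^\alpha\ne\mathbb{C}$. Then $\alpha$ is not square, and $\alpha$ has no covering polynomial.
\end{lemma}

\begin{proof}
Let $f=g/h$ be invariant and nonconstant, with $g,h\in R$ coprime. Then $\alpha(g)h=g\,\alpha(h)$, and $\alpha(g),\alpha(h)$ are coprime as well. So $g$ and $\alpha(g)$ divide each other, $\alpha(g)=ug$ with $u\in\mathbb{C}^\times$, and then $\alpha(h)=uh$. For $c\in\mathbb{C}$ put $w_c=g-ch$. Then $w_c\neq0$ and $\alpha(w_c)=uw_c$. For $c\ne c'$, the polynomials $g$ and $h$ are linear combinations of $w_c$ and $w_{c'}$. Hence at most one $w_c$ is constant, as $f$ is not, and $w_c,w_{c'}$ are coprime, as $g,h$ are.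

The zero set of a nonconstant $w_c$ is proper, closed, invariant and infinite. By Lemma~\ref{lem:nocurve}, $\alpha$ is not square.

Let $0\ne a\in R$. Each irreducible factor of $a$ divides at most one $w_c$, so there is a $c$ such that $w=w_c$ is nonconstant and coprime to $a$. The ideal $wR$ is nonzero and $\alpha$-stable. Let $q$ be an irreducible factor of $w$. If $N_n(a)\in\sqrt{wR}$, then the prime element $q$ divides a power of $N_n(a)$, hence divides $\alpha^i(a)$ for some $i$. Then the irreducible polynomial $\alpha^{-i}(q)$ divides both $a$ and $\alpha^{-i}(w)=u^{-i}w$, contrary to the choice of $c$. So $a$ is not covering.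
\end{proof}

To find normal forms we change variables: if $x',y'$ generate $R$ as an algebra and $\alpha(x')=P(x',y')$, $\alpha(y')=Q(x',y')$, then the automorphism $x\mapsto x'$, $y\mapsto y'$ conjugates $\alpha$ to $(P,Q)$.

\begin{lemma}\label{lem:normal}
If $\alpha$ is not square and $\mathbb{C}(x,y)^\alpha=\mathbb{C}$, then $\alpha$ is conjugate to one of the automorphisms in Theorem~\ref{thm:class}(iv).
\end{lemma}

\begin{proof}
Both hypotheses are invariant under conjugation, so we may assume that $\alpha$ is affine or elementary. An affine $\alpha$ acts on the two-dimensional space $\langle1,x,y\rangle/\langle1\rangle$. If the linear form $y'$ represents an eigenvector and $x'$ completes it to a basis, then $\alpha$ is elementary in the variables $x',y'$. So assume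
\[
\alpha(x)=\lambda x+p(y),\qquad\alpha(y)=\beta y+\gamma,\qquad\lambda,\beta\ne0 .
\]
For a polynomial $q(y)$ and $x'=x-q(y)$ we have
\begin{equation}\label{eq:shear}
\alpha(x')=\lambda x'+p(y)-\bigl(q(\beta y+\gamma)-\lambda q(y)\bigr).
\end{equation}

\emph{Case $\beta=1$.} We have $\gamma\ne0$, since otherwise $y$ is invariant. Replacing $y$ by $y/\gamma$, we get $\gamma=1$. The operator $q(y)\mapsto q(y+1)-\lambda q(y)$ is surjective on $\mathbb{C}[y]$. Indeed, if $\lambda\ne1$, it multiplies the leading coefficient by $1-\lambda$ and preserves the degree, so it is injective, hence bijective, on the polynomials of degree at most $e$. If $\lambda=1$, it maps the polynomials of degree at most $e+1$ to those of degree at most $e$, and its kernel consists of the constants, so it is onto by a dimension count. By \eqref{eq:shear} we may therefore assume $\alpha=(\lambda x,\,y+1)$. If $\lambda^l=1$ with $l\ge1$, then $x^l$ is invariant; so $\lambda$ is not a root of unity. Interchanging the variables gives $(x+1,\lambda y)$, the second family with $j=0$.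

\emph{Case $\beta\ne1$.} Replacing $y$ by $y+\gamma/(\beta-1)$, we get $\gamma=0$. If $\beta^l=1$ with $l\ge1$, then $y^l$ is invariant; so $\beta$ is not a root of unity, and at most one $j\ge0$ satisfies $\beta^j=\lambda$. The operator $q(y)\mapsto q(\beta y)-\lambda q(y)$ multiplies $y^i$ by $\beta^i-\lambda$, so by \eqref{eq:shear} we can remove from $p$ every monomial $y^i$ with $\beta^i\ne\lambda$. If nothing remains, then $\alpha=(\lambda x,\beta y)$, and a relation $\lambda^i\beta^l=1$ with $(i,l)\ne(0,0)$ would make the nonconstant function $x^iy^l$ invariant; so $\lambda,\beta$ are multiplicatively independent. Otherwise $\alpha(x)=\beta^jx+by^j$ with $b\ne0$, and replacing $x$ by $x/b$ gives $(\beta^jx+y^j,\,\beta y)$.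
\end{proof}

\begin{lemma}\label{lem:coverexist}
The polynomial $a=xy$ is covering for $(\lambda x,\mu y)$ if $\lambda,\mu$ are multiplicatively independent. The polynomial $a=y$ is covering for $(\beta^jx+y^j,\,\beta y)$ if $j\ge0$ and $\beta$ is not a root of unity.
\end{lemma}

\begin{proof}
Let $I$ be a nonzero $\alpha$-stable ideal with zero set $Z$. We show $Z\subset\{a=0\}$; then $N_1(a)=a\in\sqrt{I}$ by the Nullstellensatz. The set $Z$ is proper, closed and invariant, so $\varphi$ permutes its finitely many irreducible components. A component is therefore either a periodic point or a curve $\{q=0\}$ with $q$ irreducible and $\varphi^k$-invariant for some $k\ge1$. In the second case $\alpha^k(q)$ is irreducible with the same zero set as $q$, so $\alpha^k(q)=\kappa q$ with $\kappa\in\mathbb{C}^\times$.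

\emph{First family.} Neither $\lambda$ nor $\mu$ is a root of unity, so the only periodic point of $\varphi(x,y)=(\lambda x,\mu y)$ is the origin. The eigenvalues $\lambda^{ki}\mu^{kl}$ of $\alpha^k$ on distinct monomials $x^iy^l$ are distinct, so the eigenvector $q$ is a scalar multiple of a monomial. Being irreducible, it is a scalar multiple of $x$ or $y$.

\emph{Second family.} A periodic point satisfies $\beta^ky=y$ for some $k\ge1$, so $y=0$. For curves, we pass to $\mathbb{C}[x,y,y^{-1}]=\mathbb{C}[s,y,y^{-1}]$ with $s=x/y^j$, where the variables separate: $\alpha(y)=\beta y$ and $\alpha(s)=(\beta^jx+y^j)/(\beta^jy^j)=s+\beta^{-j}$. Write $q=\sum_{i\in\mathbb{Z}}q_i(s)y^i$. The equation $\alpha^k(q)=\kappa q$ means $\beta^{ki}q_i(s+k\beta^{-j})=\kappa\,q_i(s)$ for all $i$. Comparing leading coefficients in $s$ gives $\beta^{ki}=\kappa$ whenever $q_i\ne0$, so only one index $i$ occurs. For this index, $q_i(s+k\beta^{-j})=q_i(s)$. A polynomial with a nonzero period takes one value infinitely often, so $q_i$ is constant. Thus $q$ is a scalar multiple of a power of $y$, and $\{q=0\}=\{y=0\}$.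
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The last sentence of the theorem is the first assertion of Lemma~\ref{lem:pencil}.

(i)$\Rightarrow$(iii). If $S_\alpha$ is left primitive, then $\alpha$ is not square by Theorem~\ref{thm:main}, and $\alpha$ has a covering polynomial by Proposition~\ref{prop:criterion}. Lemma~\ref{lem:pencil} then gives $\mathbb{C}(x,y)^\alpha=\mathbb{C}$.

(iii)$\Rightarrow$(iv) is Lemma~\ref{lem:normal}.

(iv)$\Rightarrow$(i). By Lemma~\ref{lem:reductions}(a) we may assume that $\alpha$ is one of the listed automorphisms. It has infinite order, since it multiplies $y$ by a number that is not a root of unity, and it has a covering polynomial by Lemma~\ref{lem:coverexist}. Proposition~\ref{prop:criterion} shows that $S_\alpha$ is left primitive.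

(ii)$\Leftrightarrow$(iii). The automorphisms $\alpha$ and $\alpha^{-1}$ have the same invariant functions, and one is square if and only if the other is, by Lemma~\ref{lem:reductions}(c). So (iii) holds for $\alpha$ if and only if it holds for $\alpha^{-1}$, that is, if and only if $S_{\alpha^{-1}}$ is left primitive. By Lemma~\ref{lem:reductions}(b) this is condition (ii).
\end{proof}

\begin{remark}
In the primitive cases $\varphi$ has at most one periodic point. For $(\lambda x,\mu y)$ it is the origin. For $(\beta^jx+y^j,\beta y)$ the periodic points lie on the line $y=0$, on which $\varphi$ acts by $x\mapsto x+1$ if $j=0$ and by $x\mapsto\beta^jx$ if $j\ge1$; so there is none in the first case and only the origin in the second.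
\end{remark}

\begin{thebibliography}{9}

\bibitem{BLS}
E.~Bedford, M.~Lyubich and J.~Smillie,
\emph{Distribution of periodic points of polynomial diffeomorphisms of $\mathbb{C}^2$},
Invent. Math. \textbf{114} (1993), 277--288.

\bibitem{BCM}
Ken Brown, Paula A.A.B. Carvalho and Jerzy Matczuk,
\emph{Simple modules and their essential extensions for skew polynomial rings},
arXiv:1705.06596 (2017).

\end{thebibliography}
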